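# Convex polytopes whose set $S[w]$ encloses cells

## 1. Four mirrors around a square

Let $K=[-1,1]^2\subset\mathbf R^2$, and let $u$ be the function that is positive and harmonic outside $K$, has boundary values $0$ on $K$, and satisfies $u(z)=\log|z|+O(1)$ at infinity. Put $u=0$ on $K$. The difference of two functions with these properties would be bounded and harmonic outside $K$, also at infinity, with boundary values $0$. Hence it is $0$, and $u$ is unique. So $u$ has all the symmetries of the square:
$$u(x_1,x_2)=u(\pm x_1,\pm x_2)=u(x_2,x_1).$$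

Each side of the square lies on a line, which we use as a mirror. A point $p=(p_1,p_2)$ inside the square has four mirror images,
$$(2-p_1,p_2),\quad(-2-p_1,p_2),\quad(p_1,2-p_2),\quad(p_1,-2-p_2),$$
all outside $K$. At which image is $u$ smallest? To answer this we need one monotonicity fact.

*If $0\le s'<s$ and $(s,x_2)\notin K$, then $u(s',x_2)<u(s,x_2)$.* Put $t=(s+s')/2>0$, let $R_t(x_1,x_2)=(2t-x_1,x_2)$, and let $v=u-u\circ R_t$ on $\Omega=\{x_1>t\}\setminus K$, a connected set. In $\Omega$ the function $u$ is harmonic and $u\circ R_t$ is subharmonic, so $v$ is superharmonic. On the line $x_1=t$ we have $v=0$. At a point of $\partial K$ with $t\le x_1\le1$ the reflected point has first coordinate $2t-x_1\in[-1,1]$, so it lies in $K$ and again $v=0$. At infinity $v\to0$, because $u(z)-\log|z|$ has a limit there. So $v\ge0$. Moreover $v(2t+1,0)=u(2t+1,0)-u(-1,0)>0$, so $v$ is not identically zero, and the strong minimum principle gives $v>0$ in $\Omega$. Apply this at $(s,x_2)$.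

Now let $p$ be in the interior with $p_1>|p_2|$, so that the right side is the nearest one. By symmetry the four values are those of $u$ at
$$(2-p_1,|p_2|),\quad(2+p_1,|p_2|),\quad(2-p_2,p_1),\quad(2+p_2,p_1).$$
Both coordinates of each of the last three points are at least those of the first, and the first coordinate is strictly larger. By monotonicity, applied in one coordinate and then in the other, the right mirror gives the strictly smallest value. If $p_1=p_2>0$, the first and third points coincide, and right and top tie.

So the four mirrors divide the square into four triangles, cut out by the diagonals. Put $w=u$ outside $K$, and inside $K$ let $w(p)$ be the maximum of $-u$ over the four images of $p$. In each open triangle $w$ is $-u$ composed with one reflection, hence harmonic, and by the Schwarz reflection principle it is the harmonic continuation of $u$ across the open side of that triangle. At a point $x\ne0$ of a diagonal inside the square, $w$ is not harmonic. For suppose it were, and let $u_i$ be one of the two tying functions. Then $w-u_i\ge0$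 would be harmonic near $x$ and vanish at $x$, so $w=u_i$ near $x$, which is false in the other triangle. So $w$ is harmonic exactly off the two closed diagonals. The diagonals do not separate the plane: each triangle is open to the outside through its side.

The same argument works for the cube $[-1,1]^n$, comparing two coordinates at a time: the nearest facet always wins, and its region is a cone over the facet. Now replace the cube by any convex polytope. Each mirror still owns a region in which it gives the smallest value, and the region contains points near its own facet. *Must every piece of this region reach the facet?* If so, nothing is enclosed. We shall see that it can fail.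

## 2. Equilibrium potentials and the set $S[w]$

**Definition (equilibrium potential).** Let $n\ge2$ and let $K\subset\mathbf R^n$ be a convex polytope with nonempty interior. The equilibrium potential $u=u_K$ with pole at infinity is positive and harmonic in $\mathbf R^n\setminus K$, has boundary values $0$ on $K$, and satisfies $u(x)=1+O(1/|x|^{n-2})$ as $x\to\infty$ if $n>2$, or $u(z)=\log|z|+O(1)$ if $n=2$. We extend $u$ by $0$ on $K$; it is then subharmonic in $\mathbf R^n$.

The definition makes sense for other convex bodies. For the closed unit ball, $u(x)=1-|x|^{2-n}$ if $n>2$ and $u(z)=\log|z|$ if $n=2$, outside the ball.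

**Definition (the function $w$ and the set $S[w]$).** Let $L_1,\dots,L_m$ be the facets of $K$, let $\ell_j$ be the reflection in the hyperplane containing $L_j$, and let $u_j=-u\circ\ell_j$. Put
$$w(x)=u(x)\ \text{ for }x\in\mathbf R^n\setminus K,\qquad w(x)=\max_{1\le j\le m}u_j(x)\ \text{ for }x\in K.$$
$S[w]$ is the closed support of the Riesz measure of $w$, that is, of $\Delta w$ suitably normalized.

We check that $w$ is continuous and subharmonic. On $\partial K$ all $u_j\le0$, and $u_j=0$ on $L_j$, so $w=0$ there and $w$ is continuous. Outside $K$ it is harmonic. Inside $K$ each $u_j$ is harmonic, because $\ell_j$ maps the interior to the outer side of the $j$-th hyperplane, so $w$ is subharmonic. At a relative interior point $x$ of $L_j$ we have $u_j(x)=0$ and $u_i(x)<0$ for $i\ne j$. So near $x$, $w$ equals $u$ outside $K$ and $-u\circ\ell_j$ inside, which is harmonic by the reflection principle. The remaining points lie in faces of dimension at most $n-2$, which form a closed polar set, and a continuous function that is subharmonic off such a set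 is subharmonic.

So a point lies outside $S[w]$ exactly when $w$ is harmonic near it. Inside $K$, $S[w]$ is the set of points where the maximum is attained by at least two of the $u_j$. For the square it is the pair of diagonals.

**Definition (electrostatic skeleton).** A positive measure $\mu$ with closed support $S\subset K$ is an electrostatic skeleton of $K$ if $S$ has empty interior, $\mathbf R^n\setminus S$ is connected, and near infinity $u_K(x)=1-\int|x-y|^{2-n}d\mu(y)$ for $n>2$, or $u_K(z)=\int\log|z-\zeta|\,d\mu(\zeta)+\text{const}$ for $n=2$.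

For the square, $\mu=\frac1{2\pi}\Delta w$ is one. Its support is the pair of diagonals, and its total mass is $1$, the flux of $\nabla w/2\pi$ through a large circle. The difference $w-\int\log|z-\zeta|\,d\mu(\zeta)$ is harmonic in the plane and bounded, hence constant, while $w=u$ outside $K$.

The problem comes from Alexandre Eremenko, Erik Lundberg and Koushik Ramachandran, "Electrostatic skeletons", arXiv:1309.5483 (2013). It is known that for a simplex $S[w]$ does not divide $\mathbf R^n$, and that consequently every simplex has a unique electrostatic skeleton.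

**Conjecture.** For every convex polytope $K\subset\mathbf R^n$, $\mathbf R^n\setminus S[w]$ is connected.

We prove that the conjecture is false: it fails in every sufficiently large dimension.

**Theorem 1.** There is $n_0$ such that for every $n\ge n_0$ and every integer $k\ge1$ there is a convex polytope $K\subset\mathbf R^n$ for which $\mathbf R^n\setminus S[w]$ has at least $2k-1$ bounded components, besides the component containing a neighborhood of infinity. In particular (already for $k=1$) $\mathbf R^n\setminus S[w]$ is disconnected. This persists under all sufficiently small perturbations of the facet hyperplanes of $K$.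

The conjecture is stated for all $n$ and all $K$, so this disproves it. The argument is high-dimensional. It does not decide the statement in small fixed dimensions such as $n=2$, it gives no explicit $n_0$, and it does not decide whether the polytopes below have some other electrostatic skeleton.

From now on $n\ge3$ and $N=n-2$. Write $z=(x',y)$ with $x'=(x_1,\dots,x_{n-1})\in\mathbf R^{n-1}$ and $y\in\mathbf R$, and let $e_1,\dots,e_{n-1},e_y$ be the standard basis. Subscripts such as $u_{11},u_y$, or $u_{0,11},u_{0,y}$ when the function has an index, denote partial derivatives. We use these standard facts.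

* **(F1)** Every boundary point of $K$ is regular (cone condition). So $u_K$ is continuous on $\mathbf R^n$, vanishes exactly on $K$, and $0\le u_K<1$.
* **(F2)** The function $1-u_K$ is superharmonic and tends to $0$ at infinity. By the Riesz decomposition $u_K=1-V_K$ with $V_K(z)=\int|z-v|^{-N}dm_K(v)$, where $m_K\ge0$ is carried by $K$. In particular $V_K\le1$ everywhere and $V_K=1$ on $K$.
* **(F3)** If $K\subset K'$, then $u_K\ge u_{K'}$, by the maximum principle. Comparing with the unit ball: if $K\subset\bar B(0,1)$, then $V_K(z)\le|z|^{-N}$ for $|z|\ge1$.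
* **(F4)** The potential of $q+\lambda(K-q)$ is $z\mapsto u_K(q+(z-q)/\lambda)$, $\lambda>0$.
* **(F5)** If $K\subset\{y\le0\}$, then $m_K(\{y<0\})>0$. Otherwise $m_K$ would live on $\{y=0\}$ and $V_K$ would be even in $y$. But $V_K=1$ on $\operatorname{int}K\subset\{y<0\}$, while $V_K<1$ on $\{y>0\}$.

For $K\subset\{y\le0\}$ we write the points of $K$ as $v=(\xi,-e)$, with lateral position $\xi\in\mathbf R^{n-1}$ and depth $e\ge0$.

## 3. Territories, and what a detached one requires

Let $K$ be a convex polytope with interior, $u=u_K$, and let $b$ be one of its facets, with hyperplane $H_b$ and $L_b=K\cap H_b$. Put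
$$E_b=\{p\in K:\ u(\ell_bp)\le u(\ell_jp)\text{ for all facets }j\},\qquad D_b=\{p\in\operatorname{int}K:\ u(\ell_bp)<u(\ell_jp)\text{ for all }j\ne b\}.$$
$E_b$ is compact and $D_b$ is open. We say that $b$ *wins* at the points of $D_b$. The following lemma turns the question into a geometric task: make a facet win deep inside, and put a flat wall between that place and the facet.

**Lemma 1 (detached cell).** Let $\Sigma$ be a hyperplane with open sides $\Sigma^+,\Sigma^-$. Suppose $E_b\cap\Sigma=\emptyset$, $L_b\subset\Sigma^+$, and there is a point $p\in D_b\cap\Sigma^-$. Then the component $D$ of $D_b$ containing $p$ is a bounded component of $\mathbf R^n\setminus S[w]$, with $\bar D\subset\operatorname{int}K$.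

*Proof.* First, *a point $q\in\partial K\setminus L_b$ is not in $E_b$.* Indeed $q\in L_j$ for some $j\ne b$, so $u(\ell_jq)=u(q)=0$. But $q$ lies strictly on the inner side of $H_b$, so $\ell_bq\notin K$ and $u(\ell_bq)>0$.

The connected set $D\subset E_b$ does not meet $\Sigma$ and contains $p\in\Sigma^-$, so $D\subset\Sigma^-$. Since $E_b$ is closed, $\bar D\subset E_b\cap(\Sigma\cup\Sigma^-)$. A point of $\bar D\cap\partial K$ would be in $L_b$ by the first remark, but $L_b\subset\Sigma^+$. Hence $\bar D\subset\operatorname{int}K$.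

On $D$ we have $w=u_b$, which is harmonic, so $D\cap S[w]=\emptyset$. Let $x\in\partial D$. By continuity $u_b(x)=w(x)$. If $u_b(x)>u_j(x)$ held for all $j\ne b$, then $x\in D_b$, and a small ball around $x$ would lie in $D_b$ and meet $D$, so $x\in D$; but $D$ is open and $x\in\partial D$. So $u_j(x)=u_b(x)=w(x)$ for some $j\ne b$. If $w$ were harmonic in a ball around $x$, then $w-u_b\ge0$ and $w-u_j\ge0$ would be harmonic there and vanish at $x$, so $u_b=w=u_j$ in the ball, and then $u_b=u_j$ in the connected set $\operatorname{int}K$. This contradicts $p\in D_b$. So $x\in S[w]$.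

Thus $D$ is open and connected, disjoint from $S[w]$, with $\partial D\subset S[w]$: it is a component of $\mathbf R^n\setminus S[w]$. It is bounded, since it lies in $K$. $\square$

Since $\mathbf R^n\setminus K$ is connected and $w=u$ is harmonic there, it lies in a single unbounded component. So one detached cell already disproves the conjecture.

Why might one expect that no cell is ever detached? The square suggests a comparison: replace $u(\ell_jp)$ by the distance $d_j(p)$ from $p$ to the $j$-th hyperplane. If $b$ is nearest at $p\in K$, push $p$ straight toward $H_b$, to $p_s=p+s\nu_b$ with $\nu_b$ the outward unit normal. Then $d_b(p_s)=d_b(p)-s$, while $d_j(p_s)=d_j(p)-s\,\nu_j\cdot\nu_b\ge d_j(p)-s$. So $b$ stays nearest until $s=d_b(p)$, when all $d_j\ge0$ and we have arrived in $L_b$. With distances, every point of a territory is joined to its facet inside the territory. To see whether pushing straight toward the facet also works for $u$, we test it on facets that are almost parallel, where the competition is close.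

## 4. Three nearly parallel mirrors

Let $K_0\subset\{y\le0\}$ be a convex polytope with interior such that $L_0=K_0\cap\{y=0\}$ is a facet with $0$ in its relative interior, and such that $K_0$ is invariant under $x_1\mapsto-x_1$ and under $x'\mapsto-x'$. Put $u_0=u_{K_0}$. Cut $K_0$ slightly by $\{y\pm\tau x_1\le c\tau^2\}$ with $c>0$ and $\tau$ small. Near $0$, with $x_1=\tau X$, what remains is $y\le\tau^2\min(0,c-|X|)$: a thin flat strip $|X|\le c$ between two slightly tilted facets.

How do the three mirrors compare at $p=(0,-h)$, straight below the middle? For this first look we ignore the change of the potential and compute with $u_0$. The middle mirror sends $p$ to $(0,h)$, and the tilted ones to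
$$p+\frac{2(h+c\tau^2)}{1+\tau^2}(\pm\tau e_1,1)=\big(\pm2h\tau e_1,\ h+2\tau^2(c-h)\big)+O(\tau^3).$$
As $u_0$ is even in $x_1$, Taylor's formula gives
$$u_0(\ell_\pm p)-u_0(0,h)=2\tau^2\big(h^2u_{0,11}+(c-h)u_{0,y}\big)(0,h)+O(\tau^3)=2\tau^2u_{0,y}(0,h)\,\big(c-G_1(h)\big)+O(\tau^3),$$
where we put, for $h>0$,
$$G_i(h)=h-h^2\,\frac{u_{0,ii}(0,h)}{u_{0,y}(0,h)},\qquad i=1,\dots,n-1.\tag{1}$$
So at this order the middle mirror wins against the tilted ones at depth $h$ if $G_1(h)<c$, and loses if $G_1(h)>c$.

It helps to see $G_1$ in terms of the charge $m=m_{K_0}$. For $v=(\xi,-e)$ let $\rho=|(0,h)-v|$. Differentiating $u_0=1-\int|z-v|^{-N}dm$ gives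
$$u_{0,y}(0,h)=N\int(h+e)\rho^{-n}dm>0,\qquad u_{0,11}(0,h)=N\int\big(\rho^{-n}-n\xi_1^2\rho^{-n-2}\big)dm,$$
and therefore
$$G_1(h)=h\,\frac{\int\rho^{-n}\big(e+nh\xi_1^2/\rho^2\big)dm}{\int\rho^{-n}(h+e)\,dm}>0,\tag{2}$$
positive because $m(\{e>0\})>0$ by (F5).

As $h\to0$ we have $G_1(h)/h\to1$. Indeed $u_0$ continues oddly across the facet, so $u_{0,11}(0,h)\to0$, while $u_{0,y}(0,0)>0$ by the Hopf lemma. So the middle mirror wins at small depth, as it must below its own facet. Outside a ball of radius $d$ touching $\{y=0\}$ from below at $0$, the potential is that of a charge at the center, and (2) with $\xi=0$, $e=d$ gives $G_1(h)=hd/(h+d)$. This increases with $h$, so with this profile a middle mirror that has been beaten stays beaten at greater depth. If instead $G_1(h_0)>G_1(h_3)$ for some $h_0<h_3$, we can choose $c$ between the two values, and the middle mirror loses at depth $h_0$ and wins again at depth $h_3$. There pushing straight toward the facet leaves the territory.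

This does not yet give a detached cell. Losing at the single point $(0,-h_0)$ is no obstacle for a connected set, which could pass around that point. Lemma 1 asks that the middle mirror lose on the *whole* slice of $K$ at depth $h_0$. Away from the axis the comparison between mirrors has a first-order term in $\tau$, and the computation above says nothing about it.

What closes the slice is that the first-order term depends linearly on the tilt of the mirror. A mirror whose tilt is a convex combination of other tilts cannot beat all of them at first order. Close to the axis we combine the tilts $\pm e_1$ so that the first-order terms cancel, and then the sign of $c-G_1(h_0)$ decides. Far from the axis we show that the first-order term does not vanish, and one of the tilts $\pm e_i$ wins outright. The non-vanishing is a concavity statement.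

## 5. Strict concavity on hemispheres

**Lemma 2.** Let $K\subset\{y\le0\}$ be a convex polytope with interior, and $R>0$. Then $F_R(x')=u_K\big(x',\sqrt{R^2-|x'|^2}\big)$ is a strictly concave function of $x'$ on $|x'|<R$.

*Proof.* For $v=(\xi,-e)\in K$ and $z=(x',y)$ with $|z|=R$, $y>0$,
$$|z-v|^2=R^2+|v|^2-2x'\cdot\xi+2e\sqrt{R^2-|x'|^2}.$$
As a function of $x'$ this is positive and concave, and strictly concave if $e>0$. The function $s\mapsto-s^{-N/2}$ is strictly increasing and strictly concave on $s>0$. So $-|z-v|^{-N}$ is concave in $x'$, and strictly concave if $e>0$. Integrate against $m_K$, and use $m_K(\{e>0\})>0$ from (F5). $\square$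

We use it as follows. Suppose also that $K$ is invariant under $x'\mapsto-x'$. Then $F_R$ is even, and a strictly concave even function has $0$ as its only critical point. At $z=(x',h)$ with $|z|=R$,
$$h\,\nabla F_R(x')=h\,\nabla_{x'}u_K(z)-x'u_{K,y}(z).\tag{3}$$
So the right side is nonzero for all $x'\ne0$, $h>0$.

## 6. A criterion in terms of $G_1$

Let $K_0$ be as at the start of Section 4, with $G_i$ defined by (1).

**Theorem A.** Suppose there are $0<h_0<h_3$ with

* (A1) $G_1(h_3)<G_1(h_0)$;
* (A2) $p_3=(0,-h_3)\in\operatorname{int}K_0$ and $u_0(0,h_3)<u_0(\ell_Hp_3)$ for every facet hyperplane $H\ne\{y=0\}$ of $K_0$.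

Then for each $k\ge1$ there are polytopes $K$ arbitrarily close to $K_0$ for which $\mathbf R^n\setminus S[w]$ has at least $2k-1$ bounded components. This property of $K$ is stable under small perturbations of its facet hyperplanes.

**Step 1: the modified polytope.** We replace the facet $L_0$ by a finite family of nearly parallel facets; some of them will own detached cells.

Fix $c$ with $G_1(h_3)<c<G_1(h_0)$, and $\gamma>0$ with $\gamma>G_i(h_3)$ for all $i\ge2$. Let $T=\{i/k:-k\le i\le k\}$ and
$$\mathcal A=\{te_1:t\in T\}\cup\{\pm e_i:2\le i\le n-1\},\qquad\gamma_{te_1}=ct^2,\qquad\gamma_{\pm e_i}=\gamma\ (i\ge2).$$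
For small $\tau>0$ put
$$H_a=\{y+\tau a\cdot x'=\tau^2\gamma_a\},\qquad K_\tau=K_0\cap\bigcap_{a\in\mathcal A}\{y+\tau a\cdot x'\le\tau^2\gamma_a\}.$$
Here $a=0$ gives $H_0=\{y=0\}$. Let $u_\tau=u_{K_\tau}$, and let $\ell_a$ be the reflection in $H_a$. Since $\gamma_{-a}=\gamma_a$ and $\mathcal A$ is symmetric, $K_\tau$ is invariant under $x_1\mapsto-x_1$ and $x'\mapsto-x'$, hence also under $(x_2,\dots,x_{n-1})\mapsto-(x_2,\dots,x_{n-1})$. Every facet of $K_\tau$ lies in some $H_a$ or in a facet hyperplane of $K_0$ other than $\{y=0\}$; the latter we call old.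

The owners of the cells will be $\mathcal B=\{te_1:t\in T,\ |t|<1\}$, which has $2k-1$ elements. For $k=1$, $\mathcal B=\{0\}$ and $\mathcal A=\{0,\pm e_1,\dots,\pm e_{n-1}\}$.

**Step 2: every $H_a$ carries a facet.** The sets $E_b$ compare facets only, so we must know that all these mirrors are present.

At $0$ the only active facet inequality of $K_0$ is $y\le0$, because $0$ is in the relative interior of $L_0$. So there is $r_0>0$ such that in $B(0,r_0)$ all old inequalities are strict. In this ball, $K_\tau$ is given by the inequalities from $\mathcal A$ alone. With $x'=\tau X$ they read $y\le\tau^2\min_{a'\in\mathcal A}(\gamma_{a'}-a'\cdot X)$. For each $a$ we exhibit a fixed $X$ at which the minimum is attained only at $a'=a$.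

* For $a=te_1$ take $X=2cte_1$. The value at $t'e_1$ is $ct'^2-2ctt'=c(t'-t)^2-ct^2$, and the values at $\pm e_i$, $i\ge2$, are $\gamma>0\ge-ct^2$.
* For $a=\pm e_i$, $i\ge2$, take $X=\pm Re_i$ with $R>\gamma$. The value at $a$ is $\gamma-R<0$, and all other values are $\ge0$.

For small $\tau$ the point with $x'=\tau X$, $y=\tau^2(\gamma_a-a\cdot X)$ is in $B(0,r_0)$. It satisfies the inequality of $a$ with equality and all others strictly. Near it $K_\tau$ is a half-space bounded by $H_a$, so $H_a$ carries a facet $L_a=K_\tau\cap H_a$.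

**Step 3: the facets $L_b$, $b\in\mathcal B$, are tiny.** This gives the condition $L_b\subset\Sigma^+$ of Lemma 1.

If $(\tau X,y)\in L_b$, then $y=\tau^2(\gamma_b-b\cdot X)$ and $y\le\tau^2(\gamma_a-a\cdot X)$, so $(a-b)\cdot X\le\gamma_a-\gamma_b$ for all $a\in\mathcal A$. Take $a=\pm e_i$. Since $b=te_1$ with $|t|<1$ is interior to $\operatorname{conv}\{\pm e_1,\dots,\pm e_{n-1}\}$, the origin is interior to the convex hull of these vectors $a-b$, so the inequalities bound $|X|$. Hence, with $C$ independent of $\tau$,
$$L_b\subset\{|x'|\le C\tau,\ |y|\le C\tau^2\}\qquad(b\in\mathcal B).\tag{4}$$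

**Step 4: $u_\tau\to u_0$.** This lets us read signs off $u_0$.

Fix $q=(x_q',y_q)\in\operatorname{int}K_0$, so $y_q<0$, let $R_0=\max_{K_0}|x'|$, and define $\lambda$ by $1-\lambda=\tau R_0/|y_q|$. For $v\in K_0$ the point $(1-\lambda)q+\lambda v$ is in $K_0$ and has $y$-coordinate at most $(1-\lambda)y_q$. So, as all $|a|\le1$, it satisfies
$$y+\tau a\cdot x'\le(1-\lambda)y_q+\tau R_0=0\le\tau^2\gamma_a.$$
Thus $q+\lambda(K_0-q)\subset K_\tau\subset K_0$, and by (F3) and (F4)
$$u_0(z)\le u_\tau(z)\le u_0\big(q+(z-q)/\lambda\big).$$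
Since $u_0$ is continuous with limit $1$ at infinity and $\lambda\to1$, $u_\tau\to u_0$ uniformly on $\mathbf R^n$. All these functions are harmonic in $\{y>0\}$, so all derivatives converge uniformly on compact subsets of $\{y>0\}$.

**Step 5: expansion in $\tau$.** We compare all mirrors $H_a$ at a general point, to second order.

Let $p=(x',-h)$, $z=(x',h)$, $h>0$. Then
$$\ell_ap=p+\frac{2(h-\tau a\cdot x'+\tau^2\gamma_a)}{1+\tau^2|a|^2}(\tau a,1)=z+\tau\,(2ha,\,-2a\cdot x')+\tau^2\big(-2(a\cdot x')a,\ 2\gamma_a-2h|a|^2\big)+O(\tau^3),$$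
uniformly for bounded $p$. Let $z$ range over a compact $Z\subset\{y>0\}$. For small $\tau$ the segments $[z,\ell_ap]$ stay in a fixed compact subset of $\{y>0\}$, where by Step 4 the derivatives of $u_\tau$ of order at most $3$ are bounded uniformly in $\tau$. In Taylor's formula the first displacement contributes $\tau\nabla u_\tau\cdot(2ha,-2a\cdot x')$ and half its Hessian form, and the second contributes its gradient term. So, uniformly for $z\in Z$,
$$f_a(p):=u_\tau(\ell_ap)-u_\tau(z)=2\tau\,a\cdot B+2\tau^2\big(a^{\mathsf T}Ma+\gamma_au_{\tau,y}\big)+O(\tau^3),\tag{5}$$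
with derivatives at $z$, where $B=h\nabla_{x'}u_\tau-x'u_{\tau,y}$ and
$$a^{\mathsf T}Ma=h^2a^{\mathsf T}(\nabla^2_{x'}u_\tau)a-2h(a\cdot x')\,a\cdot\nabla_{x'}u_{\tau,y}+(a\cdot x')^2u_{\tau,yy}-(a\cdot x')\,a\cdot\nabla_{x'}u_\tau-h|a|^2u_{\tau,y}.$$
At $x'=0$, by (1),
$$M_{ii}=h^2u_{\tau,ii}-hu_{\tau,y}\longrightarrow-G_i(h)\,u_{0,y}(0,h)\qquad(\tau\to0).\tag{6}$$
The same expressions formed from $u_0$ are the uniform limits of $B$ and $M$ on $Z$. By (3), the limit $B_0$ of $B$ is $h\nabla F_R(x')$ for $K=K_0$, $R=|z|$. For $b\in\mathcal B$ let $E_b$, $D_b$ be as in Section 3, for $K=K_\tau$.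

**Step 6: the wall near the axis.** We show: there is $\eta>0$ such that for small $\tau$ no $p=(x',-h_0)\in K_\tau$ with $|x'|\le\eta$ is in any $E_b$, $b\in\mathcal B$.

With $M$ formed from $u_0$, $(M_{11}+cu_{0,y})(0,h_0)=(c-G_1(h_0))u_{0,y}(0,h_0)<0$. By continuity there is $\eta>0$ such that $M_{11}+cu_{0,y}<0$ on $\{y=h_0,|x'|\le\eta\}$. By Step 4, for small $\tau$ the same expression formed from $u_\tau$ is bounded above there by a negative constant independent of $\tau$. Let $b=te_1\in\mathcal B$ and $\lambda=(1+t)/2\in(0,1)$, so that $\lambda e_1+(1-\lambda)(-e_1)=te_1$. In (5) the first-order terms are linear in $a$, so they cancel in the following combination. The second-order terms for $se_1$, $s\in\{1,-1,t\}$, are $2\tau^2s^2(M_{11}+cu_{\tau,y})$. Hence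
$$\lambda f_{e_1}(p)+(1-\lambda)f_{-e_1}(p)-f_{te_1}(p)=2\tau^2(1-t^2)(M_{11}+cu_{\tau,y})+O(\tau^3)<0$$
for small $\tau$. So one of $u_\tau(\ell_{e_1}p)$, $u_\tau(\ell_{-e_1}p)$ is less than $u_\tau(\ell_bp)$, and $p\notin E_b$.

**Step 7: the wall away from the axis.** With $\eta$ from Step 6 we show: for small $\tau$ no $p=(x',-h_0)\in K_\tau$ with $|x'|\ge\eta$ is in any $E_b$, $b\in\mathcal B$.

Since $K_\tau\subset K_0$, the points $z=(x',h_0)$ lie in the compact set $Z_\eta=\{y=h_0,\ \eta\le|x'|\le R_0\}$. On $Z_\eta$ the limit field $B_0=h_0\nabla F_{|z|}(x')$ is nonzero, by Lemma 2 and the evenness of $F_R$. Let $b=te_1\in\mathcal B$. For any vector $B$,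
$$\min_{a\in\{\pm e_1,\dots,\pm e_{n-1}\}}(a-b)\cdot B=-\max_i|B_i|-tB_1\le-(1-|t|)\max_i|B_i|.$$
By continuity, compactness and $B\to B_0$, there is $\beta>0$ such that for small $\tau$ this minimum is at most $-\beta$ at all $z\in Z_\eta$, for all $b\in\mathcal B$. By (5), for the minimizing $a$,
$$f_a(p)-f_b(p)=2\tau\,(a-b)\cdot B+O(\tau^2)\le-2\tau\beta+O(\tau^2)<0$$
for small $\tau$. Since $H_a$ carries a facet, $p\notin E_b$.

Steps 6 and 7, together with (4), say that for small $\tau$ and all $b\in\mathcal B$
$$E_b\cap\{y=-h_0\}=\emptyset,\qquad L_b\cap\{y\le-h_0\}=\emptyset.\tag{7}$$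

**Step 8: points below the wall where $b$ wins.** For each $b\in\mathcal B$ we need one point of $D_b$ in $\{y<-h_0\}$. For $b\ne0$ we move off the axis by an amount of order $\tau$, so that the first-order term in (5) favors the tilt $b$.

Let $b=t_*e_1$, $G=G_1(h_3)\in(0,c)$,
$$\sigma=\frac{2(c-G)\,t_*h_3}{G},\qquad p^{(b)}=(\sigma\tau e_1,-h_3).$$
As $p_3\in\operatorname{int}K_0$ and the inequalities from $\mathcal A$ are strict near $p_3$ for small $\tau$, $p^{(b)}\in\operatorname{int}K_\tau$. By symmetry $u_{\tau,1}$ is odd in $x_1$, and $u_{\tau,i}(x_1,0,\dots,0,y)=0$ for $i\ge2$. So at $z=(\sigma\tau e_1,h_3)$ we have $e_i\cdot B=0$ for $i\ge2$, and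
$$e_1\cdot B=\sigma\tau\,(h_3u_{\tau,11}-u_{\tau,y})(0,h_3)+O(\tau^2)=-\sigma\tau\,u_{0,y}\,\frac G{h_3}+o(\tau),$$
where from here on in this step $u_{0,y}=u_{0,y}(0,h_3)>0$; the last equality is (1) rewritten. At $z$ the entries $M_{ii}$ are $-G_i(h_3)u_{0,y}+o(1)$ by (6). Since $\sigma G/h_3=2(c-G)t_*$, (5) gives
$$f_{te_1}(p^{(b)})=2\tau^2u_{0,y}(c-G)(t^2-2tt_*)+o(\tau^2),\qquad f_{\pm e_i}(p^{(b)})=2\tau^2u_{0,y}\big(\gamma-G_i(h_3)\big)+o(\tau^2)\quad(i\ge2).$$
Over $t\in T$, $t^2-2tt_*=(t-t_*)^2-t_*^2$ has its unique minimum at $t_*$, with value $-t_*^2\le0$, while $\gamma-G_i(h_3)>0$. So for small $\tau$, $b$ strictly beats all other $a\in\mathcal A$. For an old facet with hyperplane $H$, (A2) gives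
$$u_\tau(\ell_Hp^{(b)})\to u_0(\ell_Hp_3)>u_0(0,h_3)=\lim_{\tau\to0}u_\tau(\ell_bp^{(b)}).$$
Hence for small $\tau$ and all $b\in\mathcal B$
$$u_\tau(\ell_bp^{(b)})<u_\tau(\ell_jp^{(b)})\quad\text{for all facets }j\ne b\text{ of }K_\tau.\tag{8}$$

**Step 9: the cells.** We apply Lemma 1. Fix $\tau$ so small that (7) and (8) hold for all $b\in\mathcal B$, and put $K=K_\tau$. Take $\Sigma=\{y=-h_0\}$, $\Sigma^+=\{y>-h_0\}$, $\Sigma^-=\{y<-h_0\}$. By (7), $E_b\cap\Sigma=\emptyset$ and $L_b\subset\Sigma^+$. By (8), $p^{(b)}\in D_b$, and $p^{(b)}\in\Sigma^-$ because $h_3>h_0$. So for each $b\in\mathcal B$ there is a bounded component of $\mathbf R^n\setminus S[w]$ inside $D_b$. The sets $D_b$ are disjoint, so there are at least $2k-1$ bounded components. Since $\tau$ may be taken arbitrarily small, $K$ is as close to $K_0$ as we like.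

**Step 10: stability.** We show that the hypotheses of Lemma 1 survive small perturbations of the facet hyperplanes of $K$.

Translate so that $0\in\operatorname{int}K$ (the hyperplane $\Sigma$ is translated along). Write $K=\{x:\nu_j\cdot x\le\beta_j\ \forall j\}$, one inequality for each facet, so $\beta_j>0$, and let $K'=\{x:\nu_j'\cdot x\le\beta_j'\ \forall j\}$ with $\nu_j',\beta_j'$ close to $\nu_j,\beta_j$. Let $\varepsilon\in(0,1)$. We claim that for small perturbations
$$(1-\varepsilon)K\subset K'\subset(1+\varepsilon)K.$$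
If $x\in(1-\varepsilon)K$, then $\nu_j\cdot x\le\beta_j-\varepsilon\beta_j$, and as $x$ is bounded, $\nu'_j\cdot x\le\beta_j'$. For the second inclusion suppose $x\in K'\setminus(1+\varepsilon)K$. Since $0\in K'$, the segment $[0,x]\subset K'$ contains a point $x^*\in\partial((1+\varepsilon)K)$. So $\nu_j\cdot x^*=(1+\varepsilon)\beta_j$ for some $j$, while $\nu_j'\cdot x^*\le\beta_j'$. As $x^*\in2K$ is bounded, this is impossible for small perturbations.

By (F3) and (F4), $u_K(z/(1+\varepsilon))\le u_{K'}(z)\le u_K(z/(1-\varepsilon))$, so $u_{K'}\to u_K$ uniformly as the perturbation tends to $0$. Each facet persists, because a relative interior point of it satisfies the other inequalities strictly; and $K'$ has no further facets.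

Condition (8), at the fixed point $p^{(b)}\in\operatorname{int}K$, consists of finitely many strict inequalities between quantities depending continuously on the perturbation, so it persists. Suppose (7) did not. Then there are perturbations $K_i'\to K$ and points $p_i\in E_b(K_i')\cap\Sigma$, or $p_i\in L_b(K_i')\cap(\Sigma\cup\Sigma^-)$, for a fixed $b$. By uniform convergence of the potentials and convergence of the reflections, a limit point of $(p_i)$ lies in $E_b\cap\Sigma$, respectively in $K\cap H_b\cap(\Sigma\cup\Sigma^-)=L_b\cap(\Sigma\cup\Sigma^-)$. Both are empty by (7), a contradiction. So Lemma 1 applies to $K'$ for all $b\in\mathcal B$, and $K'$ has at least $2k-1$ bounded components as well. This proves Theorem A. $\square$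

## 7. Which charges make $G_1$ decrease

It remains to find $K_0$ with (A1) and (A2). Formula (2) tells us what to look for. A charge straight below $0$ at depth $d$ gives the increasing function $hd/(h+d)$. Two equal charges at $\pm\xi_1e_1$, with depth $e=0$, give
$$\frac{nh\,\xi_1^2}{h^2+\xi_1^2},$$
which increases up to $h=|\xi_1|$ and decreases afterwards. Charges with both $e$ and $\xi_1$ small contribute little to $G_1$ at depths of order $1$. On the other hand, $G_1(h)\approx h$ near a facet, whatever the charges are.

So we want a body for which two things hold. Very close to the facet, the boundary condition $u_0=0$ keeps $G_1(h)$ comparable to $h$. At a fixed depth, the integrals in (2) are dominated by charges with tiny $e$ and $\xi_1$. High dimension provides both. First, if the facet contains a ball of fixed radius, harmonic estimates show that $G_1(h)$ stays comparable to $h$ up to depths of order $n^{-1/2}$. Second, for $K_0\subset\bar B(0,1)$ we shall see that the charge in $\bar B(0,t)$ is at most $t^N$. Against the weight $\rho^{-n}\le(t^2+h^2)^{-n/2}$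 this favors charges near the unit sphere, because $t^2/(t^2+h^2)$ increases with $t$ and is raised to the power $N/2$. So we let $K_0$ reach the unit sphere approximately only in the $N$ directions orthogonal to $e_1$ and $e_y$. Then $G_1$ is at least of order $n^{-1/2}$ at some $h_0\sim n^{-1/2}$, but only $O((\ln N)^2/N)$ at $h_3=\frac1{20}$.

## 8. A body thin in two directions

**Step 1: the body $K_0$.** We fix it and record its shape.

Write $x'=(x,\zeta)$ with $x=x_1\in\mathbf R$, $\zeta\in\mathbf R^N$. Let $Q=\{(x,y):|x|\le\frac23,\ -\frac23\le y\le0\}$, and let $\Pi\subset\mathbf R^N$ be a polytope with $\Pi=-\Pi$ and $(1-\frac1N)\bar B_N\subset\Pi\subset\bar B_N$, where $\bar B_N$ is the closed unit ball of $\mathbf R^N$. Put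
$$K_0=\operatorname{conv}\big(\{(x,0,y):(x,y)\in Q\}\cup\{(0,\zeta,0):\zeta\in\Pi\}\big)\subset\mathbf R^n.$$
This is a polytope with interior, contained in $\{y\le0\}$, and invariant under $x_1\mapsto-x_1$ and $x'\mapsto-x'$. Its face $L_0=K_0\cap\{y=0\}=\operatorname{conv}([-\frac23,\frac23]e_1\cup\Pi)$ is a facet with $0$ in its relative interior. The support function of $L_0$ in a unit direction $(g_x,g_\zeta)$ is at least $\max(\frac23|g_x|,(1-\frac1N)|g_\zeta|)$. Its minimum is at least the value where the two terms agree, $(\frac94+(1-\frac1N)^{-2})^{-1/2}$, which exceeds $\frac12$ for $N\ge20$. So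
$$\{y=0,\ |x'|\le\tfrac12\}\subset L_0\qquad(N\ge20).\tag{9}$$

A point of $K_0$ has the form $v=(1-\lambda)(0,\zeta',0)+\lambda(q_x,0,q_y)$ with $\zeta'\in\Pi$, $(q_x,q_y)\in Q$, $0\le\lambda\le1$. Hence
$$|v|^2\le(1-\lambda)^2+\tfrac89\lambda^2=1-2\lambda+\tfrac{17}9\lambda^2\le1-\tfrac\lambda9.$$
So $K_0\subset\bar B(0,1)$. As the depth $e$ and $|\xi_1|$ of $v$ are at most $\frac23\lambda$,
$$e\le6\delta,\qquad|\xi_1|\le6\delta,\qquad\text{where }\delta=1-|v|^2\quad(v\in K_0).\tag{10}$$
This is the precise form of "charges near the unit sphere have tiny $e$ and $\xi_1$".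

Put $h=h_3=\frac1{20}$, $u=u_{K_0}$, $V=1-u$, $m=m_{K_0}$, $\kappa=m(K_0)$. "Large" refers to $N=n-2$, and $O(\cdot)$ is as $N\to\infty$.

**Step 2: $G_1$ is at least of order $n^{-1/2}$ at $h_0=c_0/\sqrt n$, where $1728\,c_0^2=\frac18$.** By (1) we need $u_{11}$ small and $u_y$ large at $(0,h_0)$.

*A derivative bound.* Let $f$ be harmonic with $|f|\le1$ in $B(z,R)$, and $\epsilon$ a unit vector. By the mean value property for $\partial_\epsilon f$ and the divergence theorem, for $R'<R$ the derivative $\partial_\epsilon f(z)$ is $\frac n{R'}$ times the mean of $f(z+R'\theta)\,\theta\cdot\epsilon$ over the unit sphere. The mean of $(\theta\cdot\epsilon)^2$ is $\frac1n$, so by Cauchy–Schwarz and $R'\uparrow R$, $|\partial_\epsilon f(z)|\le\sqrt n/R$. Applying this three times with radius $R/3$, the third derivatives at $z$ along unit vectors are at most $27n^{3/2}/R^3$.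

*Near the facet.* By (9), $u=0$ on $\{y=0,|x'|\le\frac12\}$, so the odd reflection of $u|_{\{y\ge0\}}$ in $y$ is harmonic in $B(0,\frac12)$ and bounded by $1$ there. With $R=\frac14$, its third derivatives at $(0,\eta)$, $0\le\eta\le\frac14$, are at most $27\cdot64\,n^{3/2}=1728n^{3/2}$. For the reflected function $u_{11}(0,0)=0$, because it vanishes on $y=0$, and $u_{yy}(0,0)=0$, because it is odd. Integrating $u_{11y}$ once and $u_{yyy}$ twice,
$$u_{11}(0,h_0)\le1728\,n^{3/2}h_0,\qquad u_y(0,h_0)\ge u_y(0,0)-864\,n^{3/2}h_0^2.$$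

*Lower bound for $u_y(0,0)$.* By the Poisson formula in $\{y>0\}$ for the bounded function $u$,
$$\frac{u(0,y)}y=\frac2{|S^{n-1}|}\int_{\mathbf R^{n-1}}\frac{u(x',0)}{(|x'|^2+y^2)^{n/2}}\,dx'.$$
Let $y\to0$. Use Fatou's lemma, $u\ge0$, and $u(x',0)\ge1-|x'|^{2-n}$ for $|x'|\ge1$, from (F3):
$$u_y(0,0)\ge\frac2{|S^{n-1}|}\int_{|x'|>1}\frac{1-|x'|^{2-n}}{|x'|^n}dx'=2\,\frac{|S^{n-2}|}{|S^{n-1}|}\int_1^\infty(r^{-2}-r^{-n})\,dr=2\,\frac{|S^{n-2}|}{|S^{n-1}|}\Big(1-\frac1{n-1}\Big).$$
Here $\frac{|S^{n-2}|}{|S^{n-1}|}=\frac{\Gamma(n/2)}{\sqrt\pi\,\Gamma((n-1)/2)}$. Log-convexity of $\Gamma$ gives $\Gamma(\frac{n-1}2)^2\le\Gamma(\frac{n-2}2)\Gamma(\frac n2)=\frac2{n-2}\Gamma(\frac n2)^2$. So the ratio is at least $\sqrt{(n-2)/(2\pi)}$, and for large $n$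
$$u_y(0,0)\ge2\sqrt{\frac{n-2}{2\pi}}\;\frac{n-2}{n-1}\ge\frac{\sqrt n}2.$$

*Conclusion of the step.* At $(0,h_0)$ we get $h_0u_{11}\le1728n^{3/2}h_0^2=\frac18\sqrt n$ and $u_y\ge\frac12\sqrt n-\frac1{16}\sqrt n=\frac7{16}\sqrt n$. Hence
$$G_1(h_0)=h_0\Big(1-\frac{h_0u_{11}}{u_y}\Big)\ge\frac57h_0\ge\frac{c_0}{2\sqrt n}.\tag{11}$$

**Step 3: little charge in small balls.** We show
$$m(\bar B(0,t))\le t^N\quad(t>0),\qquad\text{in particular }\kappa\le1.\tag{12}$$
Let $\sigma_t$ be the uniform measure of mass $t^N$ on $|z|=t$; its potential is $1$ on $\bar B(0,t)$. The potential of $m|_{\bar B(0,t)}$ is at most $V\le1$. By Fubini, $m(\bar B(0,t))$ is the integral of the potential of $\sigma_t$ against $m|_{\bar B(0,t)}$, which equals the integral of the potential of $m|_{\bar B(0,t)}$ against $\sigma_t$, and this is at most $t^N$. Take $t=1$ for the last claim.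

**Step 4: the total charge is not too small.** We show $\kappa/2\ge N^{-6}$ for large $N$. This and (12) will force a good part of the charge close to the unit sphere.

Any measure $\nu\ge0$ on $K_0$ with potential at most $1$ has $\nu(K_0)=\int V\,d\nu\le m(K_0)=\kappa$, by $V=1$ on $K_0$ and Fubini. We construct such a $\nu$. Taking $\lambda=\frac1N$ in the parametrization of Step 1,
$$K_0\supset\tfrac1NQ\times(1-\tfrac1N)\Pi\supset\Delta\times A\bar B_N,\qquad A=(1-\tfrac1N)^2,$$
where $\Delta$ is a disc of radius $b=\frac1{3N}$ in the $(x,y)$-plane, because $Q$ contains a disc of radius $\frac13$. Consider the potential of Lebesgue measure on $\Delta\times A\bar B_N$. For a decreasing radial kernel, the integral over a ball of given radius is largest when the kernel is centered at the center of the ball. Indeed, if $\mathcal D$ is the centered ball and $\mathcal D'$ another of the same radius, then $\mathcal D\setminus\mathcal D'$ and $\mathcal D'\setminus\mathcal D$ have equal volume, and the kernel is larger on the former. So the inner integral over $\zeta$,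 at distance $s$ in the $(x,y)$-plane, is at most
$$|S^{N-1}|\int_0^A\frac{r^{N-1}dr}{(s^2+r^2)^{N/2}}\le|S^{N-1}|\int_0^1\frac{r\,dr}{s^2+r^2}=\frac{|S^{N-1}|}2\ln\Big(1+\frac1{s^2}\Big).$$
Integrate over $\Delta$, using the same remark and $b\le1$. The potential is at most
$$|S^{N-1}|\,\pi\int_0^1s\ln(1+s^{-2})\,ds=\pi\ln2\,|S^{N-1}|\le\pi|S^{N-1}|.$$
The mass is $\pi b^2A^N|S^{N-1}|/N$. Dividing,
$$\kappa\ge\frac{b^2A^N}N=\frac1{9N^3}\Big(1-\frac1N\Big)^{2N}\ge\frac1{144N^3},$$
since $(1-\frac1N)^N\ge\frac14$ for $N\ge2$. So $\kappa/2\ge N^{-6}$ for large $N$.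

**Step 5: lower bound for the denominator integral.** Let $\rho=|(0,h)-v|$ and $I=\int\rho^{-n}dm$. We show, for large $N$,
$$I\ge N^{-14}(1+h^2)^{-n/2}.\tag{13}$$
Note that $\rho^2=|\xi|^2+(h+e)^2=|v|^2+h^2+2he$. Let $t=(\kappa/2)^{1/N}<1$. By (12), $m(\{|v|>t\})\ge\kappa/2$. On this set
$$\delta\le1-t^2\le\frac2N\ln\frac2\kappa\le\frac{12\ln N}N,$$
so $e\le\frac{72\ln N}N$ by (10), and $\rho^2\le1+h^2+\varepsilon$ with $\varepsilon=\frac{144h\ln N}N$. As $n\le2N$,
$$\rho^{-n}\ge(1+h^2)^{-n/2}\exp(-n\varepsilon/2)\ge(1+h^2)^{-n/2}N^{-144h}=(1+h^2)^{-n/2}N^{-7.2}.$$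
Multiply by $\kappa/2\ge N^{-6}$.

**Step 6: charges away from the unit sphere are negligible.** Let $\delta_0=M\ln N/N$ with $M=16040$, and $t_0^2=1-\delta_0$, with $N$ so large that $\delta_0<1$. We show
$$\int_{|v|\le t_0}\rho^{-n}dm=O(N^{-5})\,I.\tag{14}$$
Put $f(t)=(t^2+h^2)^{-n/2}$, a decreasing function. Since $\rho^2\ge|v|^2+h^2$, $\rho^{-n}\le f(|v|)=f(t_0)+\int_{|v|}^{t_0}|f'(t)|\,dt$ for $|v|\le t_0$. Integrating over $|v|\le t_0$ and using (12),
$$\int_{|v|\le t_0}\rho^{-n}dm\le f(t_0)t_0^N+\int_0^{t_0}|f'(t)|\,t^N\,dt.$$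
Here
$$f(t)t^N=(t^2+h^2)^{-1}\Big(\frac{t^2}{t^2+h^2}\Big)^{N/2},\qquad|f'(t)|t^N=nt\,(t^2+h^2)^{-2}\Big(\frac{t^2}{t^2+h^2}\Big)^{N/2}.$$
Since $t^2/(t^2+h^2)$ is increasing and $t\le t_0<1$, the sum is at most
$$(h^{-2}+nh^{-4})\Big(\frac{t_0^2}{t_0^2+h^2}\Big)^{N/2}\le2nh^{-4}\Big(\frac{t_0^2}{t_0^2+h^2}\Big)^{N/2}.$$
Now
$$\frac{(1-\delta_0)(1+h^2)}{1-\delta_0+h^2}=1-\frac{\delta_0h^2}{1-\delta_0+h^2}\le1-\frac{\delta_0h^2}{1+h^2}\le\exp\Big(-\frac{\delta_0h^2}{1+h^2}\Big),$$
and $\frac{h^2}{2(1+h^2)}=\frac1{802}$. So the bound is at most $2nh^{-4}(1+h^2)^{-N/2}N^{-M/802}=2nh^{-4}(1+h^2)^{-N/2}N^{-20}$. By (13), $(1+h^2)^{-N/2}=(1+h^2)(1+h^2)^{-n/2}\le(1+h^2)N^{14}I$, and (14) follows.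

**Step 7: $G_1(h_3)$ is small, and (A1) holds.** We insert the estimates into (2). Since $\int\rho^{-n}(h+e)\,dm\ge hI$ and $\rho\ge h$,
$$G_1(h)\le I^{-1}\int\rho^{-n}\Big(e+\frac nh\,\xi_1^2\Big)dm.$$
Where $|v|\ge t_0$, that is $\delta\le\delta_0$, (10) bounds the bracket by $6\delta_0+\frac{36n}h\delta_0^2$. Everywhere on $K_0$ the bracket is $O(N)$. With (14),
$$G_1(h_3)\le6\delta_0+\frac{36n}h\delta_0^2+O(N)\cdot O(N^{-5})=O\Big(\frac{(\ln N)^2}N\Big).\tag{15}$$
Comparing (11) and (15): for large $N$ we have $h_0<h_3$ and $G_1(h_3)<G_1(h_0)$. This is (A1).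

**Step 8: the old mirrors lose at $p_3$, which is (A2).** The point is that they send $p_3=(0,-h)$ far outside the unit ball.

*Interior.* We have $(0,-h)\in\operatorname{int}Q$ and $0\in\operatorname{int}\Pi$. So for a fixed $\lambda<1$ close to $1$ the points $(\lambda q_x,(1-\lambda)\zeta',\lambda q_y)$ of $K_0$ fill a neighborhood of $p_3$. Thus $p_3\in\operatorname{int}K_0$.

*Normals.* Let $H\ne\{y=0\}$ be a facet hyperplane of $K_0$ with outward unit normal $\nu=(\nu_x,\nu_\zeta,\nu_y)$, and $\beta=\max_{v\in K_0}\nu\cdot v$. We claim $\nu_y\le0$. The face $K_0\cap H$ is the convex hull of those points of $Q$ and of $\Pi$ that lie on $H$. If $\nu_y>0$, the points of $Q$ on $H$ have $y=0$, since raising $y$ to $0$ would increase $\nu\cdot v$; and the points of $\Pi$ have $y=0$. So the facet lies in $\{y=0\}$, and $H=\{y=0\}$, a contradiction.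

*Distances.* Since $\nu_y\le0$, evaluating on $Q$ and on $\Pi$ gives
$$\beta\ge\tfrac23(|\nu_x|+|\nu_y|)\ge\tfrac23\sqrt{1-|\nu_\zeta|^2},\qquad\beta\ge(1-\tfrac1N)|\nu_\zeta|.$$
For $N\ge20$, with $s=|\nu_\zeta|^2$,
$$\beta^2\ge\min_{0\le s\le1}\max\{0.9025\,s,\ \tfrac49(1-s)\}>0.297,$$
so $\beta>0.54$. The distance from $p_3$ to $H$ is $d=\beta-\nu\cdot p_3=\beta-h|\nu_y|\ge\beta-0.05>0.49$. Since $\ell_Hp_3=p_3+2d\nu$,
$$|\ell_Hp_3|^2=h^2+4d(\nu\cdot p_3+d)=h^2+4d\beta\ge h^2+1.05.$$

*Potentials.* By (F3), $V(\ell_Hp_3)\le(h^2+1.05)^{-N/2}$. On the other hand, by $\rho\ge h$ and (13),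
$$V(0,h)=\int\rho^{-N}dm\ge h^2I\ge h^2N^{-14}(1+h^2)^{-N/2-1}.$$
Since $\big(\frac{1.05+h^2}{1+h^2}\big)^{N/2}$ grows exponentially in $N$, for large $N$ we have $V(0,h)>V(\ell_Hp_3)$, that is $u(0,h)<u(\ell_Hp_3)$, for all such $H$ at once. This is (A2).

**Step 9: proof of Theorem 1.** The conditions "for large $N$" used above are finitely many and do not involve $k$. So there is $n_0$ such that for every $n\ge n_0$ the polytope $K_0\subset\mathbf R^n$ satisfies the hypotheses of Theorem A. For every $k\ge1$, Theorem A then gives a convex polytope $K\subset\mathbf R^n$ for which $\mathbf R^n\setminus S[w]$ has at least $2k-1$ bounded components, besides the unbounded component containing $\mathbf R^n\setminus K$, and this persists under small perturbations of the facet hyperplanes of $K$. Already for $k=1$ the set $S[w]$ divides $\mathbf R^n$, so the conjecture is false. $\blacksquare$
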